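# Bounded groups of isomorphisms of $T^{(2)}$, and why no norm on it is maximal

## Theorem A and what it says

**Theorem A.** Let $T^{(2)}$ be the $2$-convexification of Tsirelson's space $T$. Every bounded subgroup $G\le \mathrm{GL}(T^{(2)})$ is properly contained in another bounded subgroup. Hence $T^{(2)}$ has no equivalent maximal norm.

Let us unpack this. All scalars are real, "subspace" of a Banach space means closed subspace, and "f.d." means finite-dimensional. For a Banach space $X$, $\mathrm{GL}(X)$ is the group of bounded invertible linear operators of $X$ onto itself. A subgroup $G\le\mathrm{GL}(X)$ is *bounded* if $\sup_{g\in G}\|g\|<\infty$. We say that $E$ is *$\lambda$-isomorphic* to $E'$ if there is an isomorphism $S$ of $E$ onto $E'$ with $\|S\|\,\|S^{-1}\|\le\lambda$, and $d(E,E')$ is the Banach–Mazur distance, the infimum of such $\lambda$.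

**Definition (maximal norm).** For an equivalent norm $|\cdot|$ on $X$, let $\mathrm{Isom}(X,|\cdot|)$ be its group of surjective linear isometries. It is a bounded subgroup of $\mathrm{GL}(X)$. The norm $|\cdot|$ is *maximal* if $\mathrm{Isom}(X,|\cdot|)$ is a maximal bounded subgroup of $\mathrm{GL}(X)$.

Norms and groups carry the same information here. If $G$ is a bounded subgroup, then
$$|x|=\sup_{g\in G}\|gx\|$$
is an equivalent norm and every element of $G$ is an isometry for it. So every bounded group sits inside an isometry group, and a maximal bounded group $G$ equals the group $\mathrm{Isom}(X,|\cdot|)$ just produced. Therefore $X$ has a maximal norm exactly when $\mathrm{GL}(X)$ has a maximal bounded subgroup. In plain words, the question is: can we choose a norm on the space so symmetric that no renorming has strictly more symmetries? For $T^{(2)}$ the answer is no, and each bounded group can be enlarged.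

The question is from S. J. Dilworth and B. Randrianantoanina, "On an isomorphic Banach-Mazur rotation problem and maximal norms in Banach spaces", arXiv:1310.7139 (2013). It is known that $T^{(2)}$ has a continuum of renormings none of whose isometry groups is contained in any maximal bounded subgroup. This does not settle the matter, since it says nothing about the remaining bounded groups.

The same method gives three more statements.

**Theorem B.** A subgroup $G\le\mathrm{GL}(T^{(2)})$ is bounded iff all its orbits $Gx$ are relatively norm compact. In that case its closure in the strong operator topology (SOT) is a compact group and $T^{(2)}$ is the closed span of its f.d. $G$-invariant subspaces.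

**Theorem C.** Let $X$ be reflexive and asymptotically Hilbertian: there is $K$ such that for every $n$ some finite-codimensional subspace $Z_n$ has all its $n$-dimensional subspaces $K$-isomorphic to $\ell_2^n$. Then $X$ admits an equivalent maximal norm iff $X$ is isomorphic to a Hilbert space.

**Theorem D.** For $1\le p<\infty$ neither the $p$-convexification $T^{(p)}$ (in particular $T=T^{(1)}$) nor its dual admits an equivalent maximal norm.

Theorem A does not depend on B, C or D. A Hilbert space is asymptotically Hilbertian with $K=1$. Proposition 8 below says that $T^{(2)}$ is asymptotically Hilbertian with $K=3$.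

## Small cases: $\mathbb R^n$, Hilbert space, and sign changes

**Finite dimension.** Let $F$ be f.d. and $G\le\mathrm{GL}(F)$ bounded. The closure of $G$ in $L(F)$ is compact. If $g_k\to h$, then along a subsequence $g_k^{-1}$ converges, and the limit inverts $h$. So the closure is a compact group in $\mathrm{GL}(F)$. With its Haar probability measure $dh$ and any inner product $\langle\cdot,\cdot\rangle_0$,
$$\langle x,y\rangle=\int\langle hx,hy\rangle_0\,dh$$
is a $G$-invariant inner product. So $G$ lies in an orthogonal group. For instance, the sup norm on $\mathbb R^2$ has the eight signed permutation matrices as isometries. It is not maximal, because $O(2)$ is bigger.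

**Hilbert space.** Let $|\cdot|$ be a Hilbert norm on $X$, and let a bounded group $G'$ contain $\mathrm{Isom}(X,|\cdot|)$. Put $|||x|||=\sup_{g\in G'}|gx|$. This norm is $G'$-invariant, so it is invariant under $\mathrm{Isom}(X,|\cdot|)$, which is transitive on the unit sphere (two unit vectors are exchanged by a reflection). Hence $|||\cdot|||$ is a multiple of $|\cdot|$, and $G'\subset\mathrm{Isom}(X,|\cdot|)$. So a Hilbert norm is maximal.

**Sign changes on $T^{(2)}$.** All we need for the moment is that the unit vectors form a $1$-unconditional normalized basis. The group of all diagonal $\pm1$ operators is then bounded. It is not maximal: for each $n$ let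
$$G_n=\{A\oplus D:\ A\in O(n)\text{ on }[e_1,\dots,e_n],\ D\text{ a diagonal }\pm1\text{ operator on }[e_i]_{i>n}\}.$$
Then $G_1\subsetneq G_2\subsetneq\cdots$, and each $G_n$ is bounded.

This example also shows why Zorn's lemma, which one would naturally try in order to produce a maximal group, gives nothing. A chain of bounded groups needs a bounded upper bound. Suppose $\bigcup_nG_n$ were bounded by $C$. If $x=\sum_{i\le n}a_ie_i$ with $|a|_2=1$, some $A\in O(n)$ has $Ax=e_1$, so $1\le C\|x\|$ and $\|x\|=\|A^{-1}e_1\|\le C$. Then $T^{(2)}$ would be isomorphic to $\ell_2$. Proposition 9 will show that $T^{(2)}$ does not even contain $\ell_2$. So this chain has no bounded upper bound.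

## Two invariant blocks allow an enlargement; zero blocks do not

What made the sign group enlargeable? It had two independent invariant f.d. blocks, $[e_1]$ and $[e_2]$, and rotating one into the other created new symmetries. This suggests a first plan: show that *every* bounded $G$ has two independent f.d. invariant subspaces $F_1,F_2$ and an invariant complement of $F_1\oplus F_2$, then insert $O(F_1\oplus F_2)$. The plan meets two difficulties.

The first is the invariant complement. One would like to average projections $gPg^{-1}$ over $G$, but $G$ is just an abstract group and we have no invariant measure on it. In reflexive spaces this can be repaired, as we will see: inside a weakly compact invariant set there is always a *norm* compact invariant set, on which a compact group acts, and compact groups have Haar measure.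

The second is fatal to the plan as it stands: a bounded group may have no nonzero f.d. invariant subspace at all. On $\ell_2(\mathbb Z)$ take the group generated by the shift $S$. A nonzero f.d. invariant subspace would, after complexification, contain an eigenvector $x$ of $S$ with $|\lambda|=1$. Then $|x(j)|$ is constant in $j$, and such an $x$ is not in $\ell_2$. In Hilbert space the full orthogonal group has no nontrivial invariant subspaces and cannot be enlarged, so the geometry of $T^{(2)}$ must enter exactly here.

Look again at the shift. It has no f.d. invariant subspaces *and* it pushes every vector weakly to $0$. The second property follows from the first in general: if $G$ has no f.d. invariant subspace in $Y$, then $G$ contains elements that carry any given f.d. $E\subset Y$ almost into any given finite-codimensional subspace $Z$ (Lemma 4). Since $G$ is bounded, the shape of $E$ changes only by a constant. Now in $T^{(2)}$, $n$-dimensional subspaces far out along the basis are uniformly close to $\ell_2^n$ (Proposition 8). So *every* f.d. $E\subset Y$ is uniformly Euclidean, hence $Y$ is isomorphic to a Hilbert space, and $T^{(2)}$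 contains no such subspace of infinite dimension.

The proof has two independent halves: groups on reflexive spaces, and the geometry of $T^{(p)}$.

## Norm compact invariant sets inside weakly compact ones

We use freely that bounded, closed, convex sets in reflexive spaces are weakly compact.

**Lemma 1.** Let $M$ be a nonempty weakly compact subset of a Banach space $Z$ and $\varepsilon>0$. Some nonempty relatively weakly open $U\subset M$ has norm diameter $\le\varepsilon$.

*Proof.* **Step 1: separable $Z$.** This case is enough for Theorems A, B and D. Cover $M$ by countably many closed balls of radius $\varepsilon/2$. They are weakly closed, so by Baire's theorem in the compact space $(M,w)$ one of them has nonempty relative interior in $M$. That interior is $U$.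

**Step 2: general $Z$.** This step is for Theorem C, where $X$ may be nonseparable. We assume the lemma fails and build a binary tree that forces uncountably many separated points into a separable space. Put $U_\emptyset=M$. Given a nonempty relatively weakly open $U_s$ ($s$ a finite binary sequence), its diameter exceeds $\varepsilon$, so there are $x,y\in U_s$ and $f_s\in B_{Z^*}$ with $f_s(x-y)>\varepsilon$. As $(M,w)$ is compact Hausdorff, hence regular, small relatively weakly open neighbourhoods $U_{s0}$ of $x$ and $U_{s1}$ of $y$ satisfy
$$\overline{U_{s0}}^w\cup\overline{U_{s1}}^w\subset U_s,\qquad f_s(u)-f_s(v)\ge\tfrac{\varepsilon}{2}\quad\text{for }u\in\overline{U_{s0}}^w,\ v\in\overline{U_{s1}}^w .$$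
Pick $x_s\in U_s$ and let $Z_0$ be the closed span of the countably many $x_s$, a separable space. For an infinite branch $\sigma$ let $x_\sigma$ be a weak cluster point of $(x_{\sigma|k})_k$. Then $x_\sigma\in Z_0$ because $Z_0$ is weakly closed, and $x_\sigma\in\overline{U_{\sigma|k}}^w$ for each $k$ because $x_{\sigma|j}\in U_{\sigma|k}$ for $j\ge k$. If $\sigma\ne\tau$ first split after $s$, then $|f_s(x_\sigma-x_\tau)|\ge\varepsilon/2$, so $\|x_\sigma-x_\tau\|\ge\varepsilon/2$. These are uncountably many $\varepsilon/2$-separated points of a separable space, a contradiction. $\square$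

**Lemma 2.** Let a group $\Gamma$ act by linear isometries on $Z$, and let $K\subset Z$ be nonempty, weakly compact and $\Gamma$-invariant. Then $K$ contains a nonempty norm compact $\Gamma$-invariant set $M$.

*Proof.* The aim is to see that a *minimal* invariant set is totally bounded. By weak compactness the intersection of a chain of nonempty weakly closed invariant subsets of $K$ is nonempty, so Zorn's lemma gives a minimal nonempty weakly closed $\Gamma$-invariant $M\subset K$. Given $\varepsilon>0$, take $U\subset M$ from Lemma 1. Each $\gamma$ is a weak homeomorphism of $M$, so $\bigcup_\gamma\gamma U$ is invariant and relatively weakly open. Its complement in $M$ is weakly closed, invariant and not all of $M$; by minimality it is empty. By weak compactness, finitely many sets $\gamma_iU$ cover $M$, and each has diameter $\le\varepsilon$ because $\gamma_i$ is an isometry. So $M$ is totally bounded. It is weakly closed, hence norm closed, hence norm compact. $\square$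

Next we exploit relatively compact orbits. The tools are Haar measure and the Peter–Weyl theorem: on a compact group $H$, the functions in $C(H,\mathbb C)$ whose left translates span a f.d. space are uniformly dense.

**Lemma 3.** Let $\Gamma$ act by linear isometries on $Z$, let $w\in Z$ have relatively norm compact orbit, and let $Z_0$ be the closed span of $\Gamma w$.

(i) The pointwise closure $H$ of $\Gamma|_{Z_0}$ is a compact group (in the SOT) of linear isometries of $Z_0$.

(ii) The closed convex hull of $\Gamma w$ contains a $\Gamma$-fixed point.

(iii) If $w\ne0$, then $Z_0$ contains a nonzero f.d. $\Gamma$-invariant subspace.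

*Proof.* **Step 1: every $z\in Z_0$ has a relatively compact orbit.** This is what lets us apply Tychonoff. If $z=\sum_ia_i\gamma_iw$ is a finite combination, then $\Gamma z\subset\sum_ia_i\overline{\Gamma w}$, which is compact. If $z$ is a limit of such vectors and $\varepsilon>0$, choose a combination $z'$ with $\|z-z'\|<\varepsilon$. Each $\gamma z$ is within $\varepsilon$ of $\gamma z'$, so a finite $\varepsilon$-net of $\Gamma z'$ is a $2\varepsilon$-net for $\Gamma z$.

**Step 2: $H$ is a compact group.** This proves (i). Let $H$ be the closure of $\Gamma|_{Z_0}$ in the compact space $\prod_{z\in Z_0}\overline{\Gamma z}$. Its elements are linear isometric embeddings $Z_0\to Z_0$. Composition is jointly continuous, since for contractions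
$$\|h_\alpha k_\alpha z-hkz\|\le\|k_\alpha z-kz\|+\|h_\alpha kz-hkz\| .$$
So $H$ is a semigroup. If $\gamma_\alpha\to h$ with $\gamma_\alpha\in\Gamma|_{Z_0}$, a subnet of $(\gamma_\alpha^{-1})$ converges to some $h'\in H$, and $hh'=h'h=I$. So $H$ is a group, in particular of surjective isometries. Inversion is continuous: if $h_\alpha\to h$ in $H$, every cluster point of $(h_\alpha^{-1})$ is inverse to $h$, and $H$ is compact.

**Step 3: the fixed point.** This proves (ii). Let $dh$ be the Haar probability measure of $H$. The function $h\mapsto hw$ is norm continuous, so $\int_Hhw\,dh$ exists and lies in the closed convex hull of $Hw\subset\overline{\Gamma w}$. For $\gamma\in H$, $\gamma\int_Hhw\,dh=\int_H\gamma hw\,dh=\int_Hhw\,dh$.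

**Step 4: real functions with few translates are dense.** This prepares (iii), since Peter–Weyl is complex and our space is real. If $V'\subset C(H,\mathbb C)$ is f.d. and invariant under left translation, then $\{\operatorname{Re}f:f\in V'\}$ is a f.d. translation invariant real space. Taking real parts of approximants, the $f\in C(H,\mathbb R)$ whose left translates span a f.d. space are uniformly dense in $C(H,\mathbb R)$.

**Step 5: a nonzero f.d. invariant subspace.** This proves (iii). For $f\in C(H,\mathbb R)$ put $w_f=\int_Hf(h)\,hw\,dh\in Z_0$. For $\gamma\in H$,
$$\gamma w_f=\int_Hf(h)\,\gamma hw\,dh=\int_Hf(\gamma^{-1}h)\,hw\,dh=w_{f(\gamma^{-1}\cdot)} .$$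
So if the left translates of $f$ span a f.d. space $V$, then $\{w_{f'}:f'\in V\}$ is a f.d. invariant subspace containing $w_f$. It remains to get $w_f\neq0$. The set $\{h:\|hw-w\|\le\|w\|/2\}$ is a neighbourhood of the identity, so there is a continuous $f_0\ge0$ supported in it with $\int f_0=1$. By Step 4 choose $f$ with f.d. span of translates and $\|f-f_0\|_\infty\le\frac14$. As $\|hw\|=\|w\|$,
$$\|w_f-w\|\le\|w_f-w_{f_0}\|+\|w_{f_0}-w\|\le\tfrac14\|w\|+\tfrac12\|w\|=\tfrac34\|w\| ,$$
so $w_f\ne0$. $\square$

To see the contrast on examples: for the sign group on $T^{(2)}$ the orbit of $x$ is $\{(\pm x_i)\}$, which is relatively compact because the tails of $x$ are small. For the shift on $\ell_2(\mathbb Z)$ the orbit of $e_0$ is the set of all unit vectors $e_j$, which is not.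

## Invariant complements, and moving finite-dimensional spaces to infinity

**Lemma 4.** Let $X$ be reflexive, $G\le\mathrm{GL}(X)$ bounded.

(a) Every f.d. $G$-invariant subspace $F$ has a $G$-invariant closed complement.

(b) Let $Y$ be a $G$-invariant subspace with no nonzero f.d. $G$-invariant subspace. For all $y_1,\dots,y_n\in Y$, $\varphi_1,\dots,\varphi_m\in X^*$, $\varepsilon>0$ there is $g\in G$ with $|\varphi_i(gy_k)|<\varepsilon$ for all $i,k$.

(c) With $Y$ as in (b) and $C=\sup_{g\in G}\|g\|$: for every f.d. $E\subset Y$, every finite-codimensional subspace $Z\subset X$ and $\theta>1$, $E$ is $\theta C^2$-isomorphic to a subspace of $Z$.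

*Proof.* Statements (a) and (b) do not change under renorming, so for them we use a $G$-invariant norm.

**Step 1: a $G$-equivariant projection.** This gives (a). The space $L(X,F)\cong(X^*)^{\dim F}$ is reflexive (and separable if $X$ is), and $G$ acts on it by the linear isometries $Q\mapsto gQg^{-1}$. Let $P$ be a bounded projection onto $F$ and
$$\mathcal K=\{Q\in L(X,F):\ Q|_F=\mathrm{id}_F,\ \|Q\|\le\|P\|\}.$$
It contains $P$ and is convex, norm closed and bounded, hence weakly compact. It is invariant, since $gQg^{-1}f=gg^{-1}f=f$ for $f\in F$. By Lemma 2 some $Q_0\in\mathcal K$ has a relatively norm compact orbit. By Lemma 3(ii) the closed convex hull of this orbit, which lies in $\mathcal K$, contains a fixed point $Q$. So $Q$ is a projection onto $F$ commuting with $G$, and $\ker Q$ is an invariant complement.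

**Step 2: weakly moving finitely many vectors to $0$.** This gives (b). Let $G$ act diagonally on $Y^n$ with the sup norm, a reflexive space, by isometries. Let $K$ be the weak closure of the orbit of $(y_1,\dots,y_n)$, which is weakly compact and invariant, and take $M\subset K$ from Lemma 2. Suppose some $(w_1,\dots,w_n)\in M$ has $w_k\ne0$. Then $Gw_k$ lies in the $k$-th coordinate projection of $M$, so it is relatively norm compact, and Lemma 3(iii) gives a nonzero f.d. invariant subspace of $Y$, a contradiction. So $M=\{0\}$ and $0\in K$. Being in the weak closure means exactly that the required $g$ exists.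

**Step 3: from weak smallness to an embedding into $Z$.** This gives (c), in the original norm. Let $R$ be a bounded finite-rank projection with $\ker R=Z$, say $Rx=\sum_i\varphi_i(x)r_i$. Take a basis $(y_k)$ of $E$ and a constant $B$ with $\sum_k|a_k|\le B\|\sum_k a_ky_k\|$. For $y=\sum a_ky_k$ we have $\|Rgy\|\le\sum_{i,k}|a_k|\,|\varphi_i(gy_k)|\,\|r_i\|$, so by (b), for each $\varepsilon>0$ there is $g\in G$ with $\|Rgy\|\le\varepsilon\|y\|$ on $E$. Then $(I-R)g$ maps $E$ into $Z$. Since $C^{-1}\|y\|\le\|gy\|\le C\|y\|$,
$$(C^{-1}-\varepsilon)\|y\|\le\|(I-R)gy\|\le(C+\varepsilon)\|y\|\qquad(y\in E).$$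
For small $\varepsilon$ the quotient $(C+\varepsilon)/(C^{-1}-\varepsilon)$ is at most $\theta C^2$. $\square$

Now the enlargement trick works whenever there are two independent blocks.

**Proposition 5.** Let $X$ be infinite-dimensional reflexive and $G$ a maximal bounded subgroup of $\mathrm{GL}(X)$. Then $X=F\oplus Y$ with $F,Y$ $G$-invariant, $\dim F<\infty$, and $Y$ without nonzero f.d. $G$-invariant subspaces.

*Proof.* **Step 1: split off at most two blocks.** If $X$ has no nonzero f.d. invariant subspace, take $F=0$. Otherwise let $F_1\ne0$ be one and $X=F_1\oplus X_1$ with $X_1$ invariant, by Lemma 4(a). If $X_1$ has no nonzero f.d. invariant subspace, take $F=F_1$, $Y=X_1$. We show that the remaining case cannot occur. In that case let $0\ne F_2\subset X_1$ be f.d. invariant, let $V$ be an invariant complement of $F_2$ in $X$, and $Y_0=X_1\cap V$. Since $F_2\subset X_1$, we get $X_1=F_2\oplus Y_0$, so $X=F\oplus Y_0$ with $F=F_1\oplus F_2$, all invariant.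

**Step 2: enlarge $G$.** This contradicts maximality. As in the finite-dimensional case above, $F$ has a $G$-invariant inner product; let $O(F)$ be its orthogonal group. Then
$$G'=\{A\oplus B:\ A\in O(F),\ B\in G|_{Y_0}\}$$
is a bounded subgroup of $\mathrm{GL}(X)$ containing $G$. Since $O(F)$ is transitive on the sphere of $F$ and $0\ne F_1\ne F$, some $A\oplus\mathrm{id}\in G'$ does not preserve $F_1$, while $G$ does. So $G\subsetneq G'$. $\square$

## The spaces $T$ and $T^{(p)}$, and a norming set

We turn to geometry. For a finite set $E$ of positive integers, $Ex$ denotes the restriction of $x$ to $E$, and $E_1<E_2$ means $\max E_1<\min E_2$; for vectors or functionals, $<$ refers to their supports. We call such sets or vectors *successive*. Intervals such as $[n,\infty)$ and $[M,2M)$ are sets of integers.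

**Definition (Tsirelson's space, Figiel–Johnson form).** $T$ is the completion of the finitely supported real sequences $c_{00}$ under the unique norm with
$$\|x\|_T=\max\Big\{\|x\|_\infty,\ \tfrac12\sup\sum_{j=1}^n\|E_jx\|_T\Big\},\tag{1}$$
where the supremum is over all $n\ge1$ and all finite sets $E_1<\dots<E_n$ with $n\le\min E_1$.

Uniqueness is by induction on the size of the support of $x\ne0$. A family with $E_jx=x$ for some $j$ contributes only $\frac12\|x\|_T<\|x\|_T$. In all other families each $E_jx$ has smaller support. So $\|x\|_T$ is determined by norms of vectors with smaller support.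

**Definition ($p$-convexification).** For $1\le p<\infty$, $T^{(p)}$ is the completion of $c_{00}$ under $\|x\|_{T^{(p)}}=\|(|x_i|^p)_i\|_T^{1/p}$.

The same recipe turns $\ell_1$ into $\ell_p$. We now describe the norm of $T$ by functionals, which also gives existence in (1).

**Definition (norming set).** Let $W_0=\{e_j^*\}$ and $W_{d+1}=W_d\cup\{\frac12\sum_{l=1}^kf_l\}$, where $f_1<\dots<f_k$ are in $W_d$ and $k\le\min\operatorname{supp}f_1$. Put $W=\bigcup_dW_d$.

For example, $\frac12 1_{[M,2M)}=\frac12\sum_{j=M}^{2M-1}e_j^*\in W_1$: there are $M$ terms and the support begins at $M$. All coefficients of elements of $W$ are $\ge0$, and those of elements of $W\setminus W_0$ lie in $[0,\frac12]$. By induction, restrictions of elements of $W$ to sets lie in $W\cup\{0\}$: dropping zero terms lowers $k$ and does not lower the first support point. I claim that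
$$\|x\|_T=\sup_{f\in W}f(|x|)\qquad(x\in c_{00}).\tag{2}$$
Let $\rho(x)$ be the right side. It is a norm on $c_{00}$ with $\rho\ge\|\cdot\|_\infty$, and it suffices to check (1) for $\rho$. If $f\in W_0$ then $f(|x|)\le\|x\|_\infty$. If $f=\frac12\sum_{l\le k} f_l$, put $E_l=\operatorname{supp}f_l$; then $f(|x|)\le\frac12\sum_l\rho(E_lx)$ and this family is allowed in (1). Conversely, given an allowed family $(E_l)$, choose near-optimal $f_l\in W$ for $E_lx$, restrict them to $E_l$ and drop zero terms. Half of the sum of the rest is in $W$. So $\rho(x)\ge\frac12\sum\rho(E_lx)$. This proves (2).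

From (2) the unit vectors are a normalized $1$-unconditional basis of $T$: the norm depends only on $|x|$ and is monotone in it. The formula for $T^{(p)}$ is a norm with the same properties. Indeed, if $\|x\|_{T^{(p)}}=\alpha>0$ and $\|y\|_{T^{(p)}}=\beta>0$, convexity of $t\mapsto t^p$ gives coordinatewise
$$\Big(\frac{|x+y|}{\alpha+\beta}\Big)^p\le\frac{\alpha}{\alpha+\beta}\Big(\frac{|x|}{\alpha}\Big)^p+\frac{\beta}{\alpha+\beta}\Big(\frac{|y|}{\beta}\Big)^p ,$$
and the right side has $T$-norm $\le1$.

*Two computations.* First, $\|e_1+e_2\|_T=1$: an element of $W_0$ gives $1$, and elements of $W\setminus W_0$ give at most $\frac12+\frac12$. Second, let $x=e_k+\dots+e_{2k-1}$ with $k\ge2$. Elements of $W\setminus W_0$ give at most $k/2$, and $\frac12 1_{[k,2k)}$ gives exactly $k/2$. So $\|x\|_T=k/2$, and $\|x\|_{T^{(2)}}=\sqrt{k/2}$, to be compared with $\sqrt k$ in $\ell_2$.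

Let $\|\cdot\|_*$ be the dual norm of $\|\cdot\|_T$ on finitely supported functionals. It is monotone in absolute values, and $\|f\|_*\le1$ for $f\in W$. We will use one rule again and again.

**Rule (F).** If $h_1<\dots<h_k$ are nonzero, finitely supported, $\|h_l\|_*\le c$ and $k\le\min\operatorname{supp}h_1$, then $\|\frac12\sum_lh_l\|_*\le c$.

Indeed, with $E_l=\operatorname{supp}h_l$, (1) gives $|\frac12\sum h_l(x)|\le\frac c2\sum\|E_lx\|_T\le c\|x\|_T$. Zero terms may always be dropped; this only helps the condition on $k$.

## Disjoint vectors far out behave like an $\ell_p$ basis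

If $z_1<\dots<z_n$ are successive with supports in $[n,\infty)$, then (1) gives directly $\frac12\sum\|z_i\|_T\le\|\sum z_i\|_T$. We will need this for vectors that are only *disjoint*, with supports interlaced arbitrarily. The natural attempt is to cut the line wherever the supports alternate, so as to get successive pieces. It stops at once: if $z_1$ lives on even and $z_2$ on odd integers of $[N,N+2K)$, there are $2K$ pieces, while (1) allows only about $N$, and $K$ may be as large as we like. So cutting has to be done with the functionals and not with the vectors. A functional in $W$ beginning at a point $\le m$ has at most $m$ immediate parts, so $n$ such functionals have at most $nm$ parts altogether. If we first skip a long stretch $[m,L)$ with $L\ge6nm$, we may afford that many pieces. The skipped stretch is cheap, because on it the coefficients are at most $\frac12$ (except at $m$) and $[m,L)$ is covered by few dyadic blocks.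

**Lemma 6.** Let $f_1,\dots,f_n\in W$ have supports in $[4n,\infty)$ and $h=\max_if_i$ (pointwise). Then $\|h\|_*\le8$.

*Proof.* **Step 1: constants.** We fix the length of the skipped stretch. Let $q=\lceil\log_2 6n\rceil$, so $2^q\ge6n$. Since $\log_26<3$ and $\log_2n\le n-1$, we have $1+q<2+\log_26+\log_2n<n+4$, so $1+q\le n+3\le4n$.

**Step 2: a statement that can be proved by induction.** A *configuration* of depth $\le d$ is $(E;g_1,\dots,g_r)$ with $0\le r\le n$, $E$ a nonempty finite interval of integers, $\min E\ge4n$, and $g_i\in W_d$ with $\min\operatorname{supp}g_i\le\min E$. (For example, with $n=2$: $E=[10,20]$, $g_1=\frac12 1_{[8,16)}$, $g_2=e_9^*$; here $1_E\max_i g_i=\frac12 1_{[10,16)}$.)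

**Claim.** For a configuration put $h=1_E\max_ig_i$ ($=0$ if $r=0$), $m=\min E$, $L=2^q(m+1)$, $u=h1_{[m,L)}$, $v=h1_{[L,\infty)}$. Then $h=u+v$ and $\|u\|_*\le2$, $\|v\|_*\le2$.

**Step 3: the near part $u$.** Here we show that the skipped stretch costs at most $2$. If $g_i=e_j^*$ then $j\le m$. So $h(m)\le1$ and $h(j)\le\frac12$ for $j>m$, and
$$0\le u\le e_m^*+\sum_{s=0}^{q-1}\tfrac12 1_{[2^s(m+1),\,2^{s+1}(m+1))} .$$
Each $\frac12 1_{[M,2M)}$ is in $W$. So the right side is a sum of $1+q\le4n\le m$ successive functionals of norm $\le1$ supported in $[m,\infty)$. By (F) half of the sum has norm $\le1$. By monotonicity $\|u\|_*\le2$.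

**Step 4: the far part $v$, by induction on $d$.** Here we pass one level down all $n$ functionals at the same time. On $[L,\infty)$ only those $g_i\notin W_0$ contribute. If there are none (for example if $d=0$), or if $E\cap[L,\infty)=\emptyset$, then $v=0$. Write the contributing ones as $g_i=\frac12\sum_{l\le k_i}g_{i,l}$ with successive $g_{i,l}\in W_{d-1}$, where
$$k_i\le\min\operatorname{supp}g_i\le m .$$
Take as cut points all $a_{i,l}=\min\operatorname{supp}g_{i,l}$ and $b_{i,l}=\max\operatorname{supp}g_{i,l}+1$. There are at most $2nm$ of them. They divide $E\cap[L,\infty)$ into $t\le2nm+1$ intervals $E_1<\dots<E_t$, none of which has a cut point in $(\min E_s,\max E_s]$.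

Suppose $[a_{i,l},b_{i,l})$ meets $E_s$. Then $a_{i,l}\le\max E_s$, and as $a_{i,l}$ is not in $(\min E_s,\max E_s]$, $a_{i,l}\le\min E_s$. Also $b_{i,l}>\min E_s$, so in the same way $b_{i,l}>\max E_s$. Thus $E_s\subset[a_{i,l},b_{i,l})$. For fixed $i$ the intervals $[a_{i,l},b_{i,l})$ are disjoint, so for each $i,s$ there is at most one such $l$, say $l(i,s)$. Hence
$$1_{E_s}h=\tfrac12\,1_{E_s}\max_ig_{i,l(i,s)}$$
(maximum over those $i$ for which $l(i,s)$ exists). Now $(E_s;(g_{i,l(i,s)})_i)$ is a configuration of depth $\le d-1$: the supports begin at $a_{i,l(i,s)}\le\min E_s$, and $\min E_s\ge L\ge4n$. By induction $1_{E_s}h=\frac12(u_s+v_s)$ with $u_s<v_s$ (dropping zero terms) of norms $\le2$. So $v=\frac12\sum_s(u_s+v_s)$ is half of a sum of at most $2(2nm+1)\le6nm\le2^qm\le L$ successive nonzero terms of norm $\le2$ supported in $[L,\infty)$, and (F) gives $\|v\|_*\le2$. The claim is proved.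

**Step 5: from configurations to $f_1,\dots,f_n$.** The $f_i$ need not form a configuration, because they begin at different places, so we cut there. Cut the interval from $\min\bigcup\operatorname{supp}f_i$ to $\max\bigcup\operatorname{supp}f_i$ at the points $\min\operatorname{supp}f_i$. One of these is the left end, so we get at most $n$ intervals $I_s$, none with a cut point in $(\min I_s,\max I_s]$. If $\operatorname{supp}f_i$ meets $I_s$, then $\min\operatorname{supp}f_i\le\min I_s$. So $I_s$ with these $f_i$ is a configuration, and the claim gives $\|1_{I_s}h\|_*\le4$. There are at most $n\le4n$ such successive pieces in $[4n,\infty)$, so (F) gives $\|\frac12h\|_*\le4$. $\square$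

**Corollary 7.** If $y_1,\dots,y_n\in T^{(p)}$ are disjointly supported, then $\|\sum y_i\|^p\le\sum\|y_i\|^p$. If moreover their supports lie in $[4n,\infty)$, then $\frac18\sum\|y_i\|^p\le\|\sum y_i\|^p$.

*Proof.* By truncation we may take the $y_i$ finitely supported. Put $z_i=|y_i|^p$. By disjointness $\|\sum y_i\|^p=\|\sum z_i\|_T$ and $\|y_i\|^p=\|z_i\|_T$. The upper bound is the triangle inequality in $T$. For the lower bound omit zero $z_i$. Given $\eta\in(0,1)$ choose by (2), after restriction, $f_i\in W$ with $\operatorname{supp}f_i\subset\operatorname{supp}z_i$ and $f_i(z_i)\ge(1-\eta)\|z_i\|_T$. The $f_i$ are disjoint, so $h=\max f_i=\sum f_i$, and Lemma 6 gives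
$$(1-\eta)\sum\|z_i\|_T\le\sum_i f_i(z_i)=h\Big(\sum z_i\Big)\le8\Big\|\sum z_i\Big\|_T .$$
Let $\eta\to0$. $\square$

## Finite-dimensional subspaces of the tails

Corollary 7 concerns disjoint vectors, but an arbitrary $n$-dimensional $E$ has no disjoint basis. We approximate $E$ by a subspace of the span of $M(n)$ disjoint vectors, where $M(n)$ depends on $n$ only, by grouping coordinates according to the direction in $\mathbb R^n$ that they see.

**Proposition 8.** For every $n$ there are $M=M(n)$ and $N(n)=4M$ such that every $n$-dimensional subspace $E$ of $[e_i]_{i\ge N(n)}\subset T^{(p)}$ is $8^{1/p}\cdot\frac{41}{39}$-isomorphic to a subspace of $\ell_p^M$. For $p=2$: $d(E,\ell_2^n)\le3$.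

*Proof.* **Step 1: directions.** We discretize the sphere. Let $\delta=n^{-3/2}/40$, partition $S^{n-1}$ into $M$ nonempty sets of diameter $\le\delta$, and choose $w_s$ in the $s$-th set. This fixes $M=M(n)$. Let $x_1,\dots,x_n$ be an Auerbach basis of $E$: $\|x_i\|=1$, and $|c_i|\le\|x\|$ for $x=\sum c_ix_i$. So $|c|_2\le\sqrt n\,\|x\|$. Put $v_j=(x_1(j),\dots,x_n(j))\in\mathbb R^n$. If $v_j\ne0$, let $s(j)$ be the index of the set containing $v_j/|v_j|_2$. Define
$$y_s=\sum_{j:\,s(j)=s}|v_j|_2\,e_j\qquad(1\le s\le M).$$

**Step 2: the series converge.** We also need a norm bound. Since $|v_j|_2\le\sum_i|x_i(j)|$, for each finite set $A$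
$$\Big\|\sum_{j\in A}|v_j|_2e_j\Big\|\le\sum_{i=1}^n\|1_Ax_i\| ,$$
and the right side tends to $0$ as $\min A\to\infty$. So all the series converge, and in the limit $\|\sum_j|v_j|_2e_j\|\le n$.

**Step 3: $E$ is close to $\operatorname{span}(y_s)$.** For $x=\sum c_ix_i$ let $Ax=\sum_s\langle c,w_s\rangle y_s$. For each $j$ with $v_j\ne0$,
$$|x(j)-(Ax)(j)|=\big|\big\langle c,\ v_j-|v_j|_2w_{s(j)}\big\rangle\big|\le\delta|c|_2|v_j|_2 ,$$
and if $v_j=0$ both sides are $0$. Hence $\|x-Ax\|\le\delta|c|_2n\le\delta n^{3/2}\|x\|=\frac1{40}\|x\|$. So $\frac{39}{40}\|x\|\le\|Ax\|\le\frac{41}{40}\|x\|$, and $A$ is a $\frac{41}{39}$-isomorphism onto its image.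

**Step 4: $\operatorname{span}(y_s)$ is nearly $\ell_p$.** The nonzero $y_s$ are at most $M$ disjoint vectors, supported in $[4M,\infty)$. By Corollary 7 their span is $8^{1/p}$-isomorphic to $\ell_p^{M'}$ for some $M'\le M$. For $p=2$, $n$-dimensional subspaces of $\ell_2^M$ are isometric to $\ell_2^n$, and $\sqrt8\cdot\frac{41}{39}<3$. $\square$

## Reflexivity, no copies of $\ell_q$, and locally Euclidean spaces

We use that $T$ is reflexive (Figiel–Johnson, Compositio Math. 29 (1974)). We also recall James' theorem: a space with a basis is reflexive iff the basis is boundedly complete ($\sup_n\|\sum_1^na_ie_i\|<\infty$ implies convergence) and shrinking (each functional has norm tending to $0$ on the tails $[e_i]_{i\ge n}$).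

**Proposition 9.** $T^{(p)}$ is reflexive and contains no subspace isomorphic to $\ell_q$, $1\le q<\infty$.

*Proof.* **Step 1: reflexivity.** For $p=1$ this is the cited fact. Let $p>1$; we check both conditions of James' theorem. If $\sup_n\|\sum_1^na_ie_i\|<\infty$, then $\sup_n\|\sum_1^n|a_i|^pe_i\|_T<\infty$. The basis of the reflexive space $T$ is boundedly complete, so $\sum|a_i|^pe_i$ converges in $T$, and hence $\sum a_ie_i$ converges in $T^{(p)}$. If the basis were not shrinking, there would be a functional $f$, $\delta>0$ and normalized successive blocks $u_k$ with $f(u_k)\ge\delta$. By Corollary 7, $n\delta\le f(\sum_1^nu_k)\le\|f\|n^{1/p}$ for all $n$, which is impossible as $p>1$.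

**Step 2: pass to blocks.** Suppose $T^{(p)}$ contains $\ell_q$. By reflexivity $q\ne1$, so $q>1$. Let $c\|a\|_q\le\|\sum a_kx_k\|\le c'\|a\|_q$ with $c>0$. We replace $(x_k)$ by successive blocks so that Corollary 7 applies. As $q>1$, $(x_k)$ is weakly null, hence coordinatewise null. Choose inductively $k_1<k_2<\dots$ and finite intervals $I_1<I_2<\dots$ such that $u_j=1_{I_j}x_{k_j}$ satisfies $\|x_{k_j}-u_j\|\le2^{-j}c/2$: given $I_1,\dots,I_{j-1}$, choose $k_j$ with $x_{k_j}$ small on $[1,\max I_{j-1}]$, then $I_j$ starting at $\max I_{j-1}+1$ and long enough. Then $\|\sum a_j(x_{k_j}-u_j)\|\le\frac c2\max|a_j|\le\frac c2\|a\|_q$, so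
$$\tfrac c2\|a\|_q\le\Big\|\sum a_ju_j\Big\|\le\big(c'+\tfrac c2\big)\|a\|_q .\tag{3}$$

**Step 3: $q=p$.** By (3), $\frac c2\le\|u_j\|\le c'+\frac c2$. For each $n$ take $k=k(n)$ so large that $u_{k+1},\dots,u_{k+n}$ are supported in $[4n,\infty)$. By Corollary 7 the norm of $\sum_{i\le n}u_{k+i}$ lies between constant multiples of $n^{1/p}$, the constants not depending on $n$. By (3) it also lies between constant multiples of $n^{1/q}$. So $q=p$.

**Step 4: $q=p$ is impossible.** We transfer the situation to $T$. For finitely many $b_k\ge0$,
$$\Big\|\sum b_k|u_k|^p\Big\|_T=\Big\|\sum b_k^{1/p}u_k\Big\|^p\ge\big(\tfrac c2\big)^p\sum b_k .$$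
By $1$-unconditionality the same lower bound holds with $|b_k|$ on the right for real $b_k$, and the triangle inequality gives an upper bound. So $(|u_k|^p)$ is equivalent in $T$ to the $\ell_1$ basis, contradicting the reflexivity of $T$. $\square$

**Lemma 10.** Let $Y$ be a Banach space with $d(E,\ell_2^{\dim E})\le c$ for all f.d. $E\subset Y$. Then $Y$ is isomorphic to a Hilbert space.

*Proof.* We glue the Euclidean norms on the pieces by a limit. On each f.d. $E$ choose a Euclidean norm with $\|y\|\le|y|_E\le2c\|y\|$. Let $\mathcal U$ be an ultrafilter on the set of f.d. subspaces containing all the sets $\{E:E\supset E_0\}$. For $y\in Y$ put $|y|=\lim_{\mathcal U}|y|_E$, the limit over $E\ni y$. For $x,y\in Y$ the triangle inequality and the parallelogram law hold in every $E$ containing both, so they pass to the limit. So $|\cdot|$ is a norm with $\|y\|\le|y|\le2c\|y\|$ that satisfies the parallelogram law. Thus $(Y,|\cdot|)$ is a Hilbert space. $\square$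

## Proof of Theorem A

The next lemma joins the two halves of the argument.

**Lemma 11.** Let $G\le\mathrm{GL}(T^{(2)})$ be bounded, and let $Y$ be a $G$-invariant subspace without nonzero f.d. $G$-invariant subspaces. Then $Y=0$.

*Proof.* Suppose $Y\ne0$. Then $Y$ is infinite-dimensional, since otherwise $Y$ itself would be a nonzero f.d. invariant subspace. By Proposition 9, $T^{(2)}$ is reflexive, so Lemma 4 applies. Let $C=\sup_{g\in G}\|g\|$, $E\subset Y$, $\dim E=n$. By Lemma 4(c) with $Z=[e_i]_{i\ge N(n)}$ and $\theta=2$, $E$ is $2C^2$-isomorphic to an $n$-dimensional subspace of $Z$, which by Proposition 8 is at distance at most $3$ from $\ell_2^n$. So $d(E,\ell_2^n)\le6C^2$ for all f.d. $E\subset Y$. By Lemma 10, $Y$ is isomorphic to an infinite-dimensional Hilbert space, so it contains $\ell_2$. This contradicts Proposition 9. $\square$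

*Proof of Theorem A.* Suppose $G$ is a maximal bounded subgroup of $\mathrm{GL}(T^{(2)})$. By Proposition 5, $T^{(2)}=F\oplus Y$ with $\dim F<\infty$ and $Y$ a $G$-invariant subspace without nonzero f.d. $G$-invariant subspaces. As $T^{(2)}$ is infinite-dimensional, $Y\ne0$. This contradicts Lemma 11. So no bounded subgroup is maximal, which means that each is properly contained in another bounded subgroup. In particular no group $\mathrm{Isom}(T^{(2)},|\cdot|)$ is maximal, so $T^{(2)}$ has no equivalent maximal norm. $\blacksquare$

## Orbits of bounded groups on $T^{(2)}$: Theorem B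

*Proof of Theorem B.* **Step 1: compact orbits imply boundedness.** This is the easy direction. If all orbits are relatively compact, $G$ is pointwise bounded, so it is bounded by the uniform boundedness principle.

From now on let $G$ be bounded on $X=T^{(2)}$, with a $G$-invariant norm. For a reflexive space $V$ with an isometric $G$-action let $V_{ap}$ be the closed span of its f.d. invariant subspaces. Vectors in a f.d. invariant subspace have bounded, hence relatively compact, orbits. As in Step 1 of Lemma 3, so do sums and norm limits of such vectors, that is, all elements of $V_{ap}$. We let $G$ act on $X^*$ by $\varphi\mapsto\varphi\circ g^{-1}$; then the induced action on $X^{**}=X$ is the original one.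

**Step 2: a duality.** We show that
$$S=\{x\in X:\ \varphi(x)=0\ \text{ for all }\varphi\in(X^*)_{ap}\},$$
an invariant subspace, has no nonzero f.d. invariant subspace. Let $F\subset S$ be f.d. invariant and $V$ an invariant complement of $F$ in $X$ (Lemma 4(a)). Then $V^\perp\subset X^*$ has dimension $\dim F$ and is invariant, so $V^\perp\subset(X^*)_{ap}$. Thus $S$ is annihilated by $V^\perp$, that is, $S\subset V$, and $F\subset F\cap V=0$. This step uses only that $X$ is reflexive.

**Step 3: orbits in $X^*$.** By Lemma 11, $S=0$. As $X$ is reflexive, Hahn–Banach gives $(X^*)_{ap}=X^*$. So all orbits in $X^*$ are relatively norm compact.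

**Step 4: orbits in $X$.** Lemma 11 is about subspaces of $X$ only, so to return from $X^*$ we use compactness instead. Step 2 with $X^*$ in place of $X$ shows that $(X_{ap})^\perp\subset X^*$ has no nonzero f.d. invariant subspace. If it contained some $\varphi\ne0$, then the orbit of $\varphi$ would be relatively compact by Step 3, and Lemma 3(iii) would give a nonzero f.d. invariant subspace of the closed span of that orbit, hence of $(X_{ap})^\perp$. So $(X_{ap})^\perp=0$ and $X_{ap}=X$. Hence $X$ is the closed span of its f.d. invariant subspaces, and all orbits in $X$ are relatively norm compact.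

**Step 5: the closure.** We need that the SOT-closure of $G$ is a compact group. Step 2 in the proof of Lemma 3 used only that every $z\in Z_0$ has a relatively compact orbit. By Step 4 we can run it with $Z_0=X$. $\blacksquare$

## Asymptotically Hilbertian spaces: Theorem C

*Proof of Theorem C.* **Step 1: a maximal norm forces $X$ to be Hilbertian.** Let $X$ be reflexive and asymptotically Hilbertian with an equivalent maximal norm, so that $\mathrm{GL}(X)$ has a maximal bounded subgroup $G$. If $\dim X<\infty$ there is nothing to prove. Otherwise take $X=F\oplus Y$ from Proposition 5, and $C=\sup_{g\in G}\|g\|$. By Lemma 4(c) with $Z=Z_n$ and $\theta=2$, $d(E,\ell_2^n)\le2C^2K$ for every $n$ and every $n$-dimensional $E\subset Y$. By Lemma 10, $Y$ is isomorphic to a Hilbert space, and hence so is $X=F\oplus Y$.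

**Step 2: the converse.** If $X$ is isomorphic to a Hilbert space, take an equivalent Hilbert norm. It is maximal, by the argument given for Hilbert space among the small cases. $\blacksquare$

## All $T^{(p)}$ and their duals: Theorem D

For $p\ne2$ the tails are uniformly close to subspaces of $\ell_p^M$, so Lemma 10 is replaced by ultrapowers and by theorems on subspaces of $L_p$.

*Proof of Theorem D.* **Step 1: local embeddings into $\ell_p$.** Let $X=T^{(p)}$ and suppose $G$ is a maximal bounded subgroup of $\mathrm{GL}(X)$, $C=\sup_{g\in G}\|g\|$. By Proposition 9, $X$ is reflexive. Take $X=F\oplus Y$ from Proposition 5; here $Y$ is infinite-dimensional and separable. For $n$-dimensional $E\subset Y$, Lemma 4(c) with $Z=[e_i]_{i\ge N(n)}$, $\theta=2$, and Proposition 8 give a linear $J_E:E\to\ell_p$ with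
$$\|y\|\le\|J_Ey\|\le\lambda\|y\|\quad(y\in E),\qquad\lambda=2C^2\cdot8^{1/p}\cdot\tfrac{41}{39}.$$

**Step 2: one embedding of $Y$.** We glue the $J_E$. Let $\mathcal U$ be an ultrafilter as in Lemma 10, and send $y$ to the class of $(J_Ey)_E$ (with entry $0$ if $y\notin E$) in the ultrapower $(\ell_p)_{\mathcal U}$. This is linear and $\|y\|\le\|Jy\|\le\lambda\|y\|$. The ultrapower is an $L_p(\mu)$-space (Dacunha-Castelle–Krivine). Since $Y$ is separable, its image involves only countably many functions and their limits. So it lies in the $L_p$-space of a $\sigma$-finite measure on a countably generated $\sigma$-algebra, and this embeds isometrically into $L_p[0,1]$. Hence $Y$ embeds isomorphically into $L_p[0,1]$.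

**Step 3: $Y$ contains some $\ell_q$.** This will contradict Proposition 9. For $p>2$, an infinite-dimensional subspace of $L_p[0,1]$ contains $\ell_2$ or $\ell_p$ by Kadec–Pełczyński (Studia Math. 21 (1962)). For $1\le p\le2$, $L_p[0,1]$ embeds in $L_1[0,1]$, and every infinite-dimensional subspace of $L_1[0,1]$ contains some $\ell_q$, $1\le q<\infty$, by Aldous (Trans. AMS 267 (1981)). In both cases $T^{(p)}\supset Y$ contains a copy of some $\ell_q$, contradicting Proposition 9. So $\mathrm{GL}(T^{(p)})$ has no maximal bounded subgroup, and $T^{(p)}$ no maximal norm.

**Step 4: the dual.** Here we transport the result. Since $X$ is reflexive, $g\mapsto(g^{-1})^*$ is an isomorphism of $\mathrm{GL}(X)$ onto $\mathrm{GL}(X^*)$. As $\|(g^{-1})^*\|=\|g^{-1}\|$, it carries bounded subgroups onto bounded subgroups, and so does its inverse. So a maximal bounded subgroup of $\mathrm{GL}(X^*)$ would come from one of $\mathrm{GL}(X)$, and there is none. $\blacksquare$
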